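\title{Alternating quotients of mapping class groups}

\begin{abstract}
We prove that for every $g\ge 3$ the mapping class group $\mathcal M_g$ of a closed orientable surface of genus $g$ surjects onto the alternating group $\mathbb A_n$ for infinitely many $n$. By a theorem of Paris, every such $n\ge3$ is larger than $4g+4$. We let $\mathcal M_g$ act on conjugacy classes of homomorphisms from the surface group to $\mathrm{PSL}_2(q)$, select an orbit by averaging, and pass to a primitive quotient of it. There a nontrivial power of a Dehn twist moves fewer than a third of the points, and a theorem of Liebeck and Saxl forces the image to be an alternating group.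
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $S$ be a closed orientable surface of genus $g$, and let $\mathcal M_g$ be its mapping class group, the group of isotopy classes of orientation-preserving diffeomorphisms of $S$. We write $\mathbb S_n$ and $\mathbb A_n$ for the symmetric and alternating groups on $n$ letters.

A subgroup of index $n$ in $\mathcal M_g$ is the same thing as a transitive action of $\mathcal M_g$ on $n$ points, with a point chosen. For $g\ge3$ the group $\mathcal M_g$ is perfect, that is, equal to its commutator subgroup, so the image of such an action lies in $\mathbb A_n$. The following theorem says that small actions do not exist. We quote it from \cite{Zim}.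

\begin{theorem}[Paris]\label{thm:paris}
For $g\ge3$, every proper subgroup of $\mathcal M_g$ has index larger than $4g+4$. Equivalently, for $3\le n\le 4g+4$ there is no surjection of $\mathcal M_g$ onto $\mathbb A_n$ or onto a transitive subgroup of $\mathbb A_n$.
\end{theorem}

The largest image that an action on $n$ points can have is $\mathbb A_n$ itself, and Zimmermann \cite{Zim} asks whether it occurs: \emph{given $g\ge3$, is there an integer $n>4g+4$ and a surjection $\mathcal M_g\to\mathbb A_n$?} The finite actions that first come to mind suggest caution. They are the actions on homology with coefficients in $\mathbb Z/\ell$; they preserve a linear structure, and on the nonzero vectors a power of a Dehn twist along a nonseparating curve acts trivially or moves more than half of the points (Example~\ref{ex:cyclic}), whereas $\mathbb A_n$ contains elements that move only three points. If $\mathbb Z/\ell$ is replaced by a nonabelian group there is no such structure in sight, and the answer is yes.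

\begin{theorem}\label{thm:one}
For every $g\ge3$ there exist an integer $n>4g+4$ and a surjection $\mathcal M_g\to\mathbb A_n$.
\end{theorem}

\begin{theorem}\label{thm:many}
For every $g\ge3$ there are infinitely many $m$ such that $\mathcal M_g$ surjects onto $\mathbb A_m$. Consequently, for every $t\ge1$ there are $m_1<\dots<m_t$ and a surjection $\mathcal M_g\to\mathbb A_{m_1}\times\dots\times\mathbb A_{m_t}$. The same holds for every group that surjects onto $\mathcal M_g$.
\end{theorem}

Together with Theorem~\ref{thm:paris}, this shows that the set of $n\ge3$ for which $\mathcal M_g$ surjects onto $\mathbb A_n$ is infinite and contained in $(4g+4,\infty)$. The proof does not determine this set or its smallest element.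

\medskip
\noindent\textbf{The method.} Let $\pi$ be the fundamental group of $S$ and $Q=\mathrm{PSL}_2(q)$. The group $\mathcal M_g$ acts on the finite set of conjugacy classes $[f]$ of homomorphisms $f\colon\pi\to Q$. If $T_a$ is the Dehn twist along a curve $a$, then $T_a^n$ fixes $[f]$ as soon as $f(a)^n=1$. For $q\equiv5\pmod 8$ exactly three quarters of the elements of $Q$ have odd order, so a suitable odd power $T_a^N$ should fix about three quarters of all points. A theorem of Liebeck and Saxl \cite{LS} describes the primitive permutation groups that contain a nontrivial element fixing more than two thirds of the points: they are built from alternating groups. Three difficulties separate this heuristic from a proof.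
\begin{enumerate}
\item We can compute the distribution of $f(a)$ on the set of all homomorphisms, but we need it on a single orbit, and we do not know the orbits. Sections~\ref{sec:curves} and~\ref{sec:orbit} transfer the distribution to some orbit by a law of large numbers over many curves equivalent to $a$.
\item The action on the orbit need not be primitive, and on a primitive quotient $T_a^N$ may become trivial. Lemma~\ref{lem:block} shows that then $T_a$ itself fixes almost every point of the quotient.
\item The theorem of Liebeck and Saxl allows wreath products. They are excluded by two powers of $T_a$, with coprime exponents, that both have many fixed points (Proposition~\ref{prop:criterion}).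
\end{enumerate}
The theorem of Liebeck and Saxl uses the classification of finite simple groups, and hence so do Theorems~\ref{thm:one} and~\ref{thm:many}.

\section{A criterion for alternating groups}\label{sec:perm}

A transitive action of a group on a finite set is \emph{primitive} if the only invariant partitions of the set are the partition into singletons and the partition with one block. Every transitive action has a primitive quotient, and fixed points survive the passage to it.

\begin{lemma}\label{lem:quotient}
Let a group $\Gamma$ act transitively on a finite set $Y$ with $|Y|\ge2$. There is an invariant partition of $Y$ with at least two blocks such that $\Gamma$ acts primitively on the set $\Omega$ of blocks. If $Y_0\subseteq Y$ and $\gamma\in\Gamma$ fixes every block that meets $Y_0$, then $\gamma$ fixes a proportion at least $|Y_0|/|Y|$ of $\Omega$. This applies in particular if $\gamma$ fixes every point of $Y_0$.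
\end{lemma}

\begin{proof}
Among the invariant partitions with at least two blocks (the partition into singletons is one) choose one with the fewest blocks. An invariant partition of $\Omega$ other than the two trivial ones would pull back to an invariant partition of $Y$ with fewer blocks, but at least two. So the action on $\Omega$ is primitive. By transitivity all blocks have the same size, so the proportion of blocks fixed by $\gamma$ equals the proportion of points of $Y$ that lie in fixed blocks, and these points include $Y_0$. A block that contains a fixed point of $\gamma$ meets its image, so it is fixed.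
\end{proof}

Let $1\le j<m$, let $\Delta$ be the set of $j$-element subsets of $\{1,\dots,m\}$, on which $\mathbb S_m$ acts faithfully, and let $r\ge1$. The wreath product $\mathbb S_m\wr\mathbb S_r=(\mathbb S_m)^r\rtimes\mathbb S_r$ acts on $\Delta^r$ by the \emph{product action}: the base group $(\mathbb S_m)^r$ acts coordinatewise and $\mathbb S_r$ permutes the coordinates. Thus the element $(g_1,\dots,g_r)\sigma$ sends $(\delta_1,\dots,\delta_r)$ to the tuple whose $\sigma(i)$-th entry is $g_{\sigma(i)}\delta_i$.

\begin{theorem}[Liebeck--Saxl \cite{LS}]\label{thm:LS}
Let $G$ be a primitive permutation group of degree $n$ that contains a non-identity element moving fewer than $n/3$ points. Then there are $m,r\ge1$ and $1\le j<m$ such that $(\mathbb A_m)^r\le G\le\mathbb S_m\wr\mathbb S_r$ in the product action on $\Delta^r$. In particular $n=\binom mj^r$.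
\end{theorem}

We use this theorem in the following form.

\begin{proposition}\label{prop:criterion}
Let $G$ be a perfect primitive permutation group of degree $n$ that is generated by the conjugates of an element $T$. Suppose that
\begin{enumerate}
\item[(i)] some non-identity element of $G$ moves fewer than $n/3$ points;
\item[(ii)] there are coprime integers $n_1,n_2$ such that each of $T^{n_1},T^{n_2}$ fixes more than $n/5$ points.
\end{enumerate}
Then $G\cong\mathbb A_m$ for some $m\ge5$, and $n=\binom mj$ for some $1\le j<m$.
\end{proposition}

\begin{proof}
By (i), Theorem~\ref{thm:LS} applies. Consider first an element $(g_1,\dots,g_r)\sigma$ with $\sigma(i)\ne i$ for some $i$. At a fixed point $\delta_{\sigma(i)}=g_{\sigma(i)}\delta_i$, so one entry is determined by another, and the element fixes a proportion at most $1/|\Delta|$ of $\Delta^r$.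

Next, $m\ge5$. Suppose $m\le4$. The fixed set of a non-identity element $(g_1,\dots,g_r)$ of the base group is the product of the fixed sets of the $g_i$, so its proportion is at most the proportion of $\Delta$ fixed by some $g_i\ne1$. For $m=2$ this is $0$. For $m=3$ at most one of the three elements of $\Delta$ is fixed, and for $m=4$, $j\in\{1,3\}$, at most two of four. For $m=4$, $j=2$, each of $(12)$ and $(12)(34)$ fixes exactly the pairs $\{1,2\}$ and $\{3,4\}$ out of six, while $3$-cycles and $4$-cycles fix no pair. Since also $1/|\Delta|\le1/2$, every non-identity element moves at least half of the points, contrary to (i).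

Now $|\Delta|=\binom mj\ge m\ge5$, so an element that permutes the coordinates nontrivially fixes at most $n/5$ points. By (ii), $T^{n_1}$ and $T^{n_2}$ lie in the kernel of $G\to\mathbb S_r$; since $n_1,n_2$ are coprime, so does $T$. The kernel is normal, so it contains all conjugates of $T$, and $G\le(\mathbb S_m)^r$. If $r\ge2$, the partition of $\Delta^r$ according to the first coordinate is $G$-invariant and has $|\Delta|$ blocks of size $|\Delta|^{r-1}\ge2$, which contradicts primitivity. Hence $r=1$ and $\mathbb A_m\le G\le\mathbb S_m$. As $G$ is perfect, it lies in the commutator subgroup $\mathbb A_m$ of $\mathbb S_m$, so $G=\mathbb A_m$.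
\end{proof}

The rest of the paper constructs an action of $\mathcal M_g$ to which Proposition~\ref{prop:criterion} applies, with $T$ the image of a Dehn twist.

\section{Dehn twists acting on representations}\label{sec:twists}

From now on $g\ge3$. Let $c$ be a simple closed curve on $S$, and let $A\cong(\mathbb R/\mathbb Z)\times[0,1]$ be an annulus with core isotopic to $c$, parametrized compatibly with the orientation of $S$. The \emph{Dehn twist} $T_c\in\mathcal M_g$ is the class of the diffeomorphism that is the identity outside $A$ and sends $(\theta,t)\in A$ to $(\theta+h(t),t)$, where $h$ is smooth, equal to $0$ near $t=0$ and to $1$ near $t=1$. It depends only on the isotopy class of the unoriented curve $c$, and $\Phi T_c\Phi^{-1}=T_{\Phi(c)}$ for $\Phi\in\mathcal M_g$. The curve $c$ is \emph{nonseparating} if $S\setminus c$ is connected. We use two standard facts.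
\begin{itemize}
\item[(D)] For $g\ge3$, $\mathcal M_g$ is generated by the Dehn twists along nonseparating simple closed curves, and these curves form one $\mathcal M_g$-orbit (Dehn, Lickorish). The group $\mathcal M_g$ is perfect (Powell).
\item[(DN)] (Dehn--Nielsen--Baer) The action on the fundamental group $\pi$ gives an isomorphism $\mathcal M_g\cong\mathrm{Out}^+(\pi)$ onto the group of outer automorphisms that act trivially on $H_2(\pi;\mathbb Z)$.
\end{itemize}
By (D), \emph{$\mathcal M_g$ is generated by the conjugates of a single twist}. We fix a standard system of generators, with special names for the first two handles: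
\[
\pi=\pi_1(S,*)=\bigl\langle a,b,u,v,a_3,b_3,\dots,a_g,b_g\ \big|\ R\,[a_3,b_3]\cdots[a_g,b_g]\bigr\rangle,\qquad R=[a,b][u,v],
\]
where $[x,y]=xyx^{-1}y^{-1}$ and paths are composed from left to right. The loops $a$ and $b$ are simple and meet only at $*$, where they cross transversally; in particular both are nonseparating.

Let $Q$ be a finite group, $X=\mathrm{Hom}(\pi,Q)$, and let $\bar X=X/Q$ be the quotient by conjugation. Then $\mathcal M_g$ acts on $\bar X$ by $\Phi\cdot[f]=[f\circ\varphi^{-1}]$, where $\varphi\in\mathrm{Aut}(\pi)$ is any representative of the outer automorphism induced by $\Phi$. Moving the base point along a path identifies the sets $\bar X$ for different base points, compatibly with the action and independently of the path. For an unoriented closed curve $c$, the element $f(c)\in Q$ is defined up to conjugation and inversion, and $(\Phi\cdot f)(\Phi(c))=f(c)$ in this sense. The whole proof rests on two lemmas: the first produces fixed points of powers of twists, the second describes how a twist changes $f(a)$.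

\begin{lemma}\label{lem:fix}
If $c$ is a simple closed curve and $f(c)^n=1$, then $T_c^n[f]=[f]$.
\end{lemma}

\begin{proof}
Take the base point outside the twisting annulus. Let $\gamma$ be a based loop transverse to $c$ that crosses the annulus in arcs from one side to the other, and cut it at its crossings with $c$ as $\gamma=\gamma_0\gamma_1\cdots\gamma_l$. Then $T_c^{-n}$ sends $\gamma$ to $\gamma_0c_1^{\pm n}\gamma_1\cdots c_l^{\pm n}\gamma_l$, where $c_i$ is $c$ based at the $i$-th crossing. With $\mu_i=\gamma_0\cdots\gamma_{i-1}$, this equals
\[
(\mu_1c_1\mu_1^{-1})^{\pm n}(\mu_2c_2\mu_2^{-1})^{\pm n}\cdots(\mu_lc_l\mu_l^{-1})^{\pm n}\,\gamma .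
\]
Each $\mu_ic_i\mu_i^{-1}$ is a based loop freely homotopic to $c$, so $f$ kills its $n$-th power. Hence $f$ takes the same value on $\gamma$ and on its image.
\end{proof}

\begin{lemma}\label{lem:shift}
Let $\varphi\in\mathrm{Aut}(\pi)$ represent an element $\Phi\in\mathcal M_g$ and satisfy $\varphi(a)=a$. Put $w=\varphi(b)$ and $c=\Phi(b)$. Then $c$ is a nonseparating simple closed curve freely homotopic to $w$, and for every $f\in X$ and $d\ge1$ there are a sign $\pm$ and $f'\in X$ with
\[
[f']=T_c^{\pm d}[f],\qquad f'(a)=f(a)f(w)^d .
\]
\end{lemma}

\begin{proof}
The first assertion holds because $b$ is nonseparating and $\Phi$ induces $\varphi$ up to inner automorphisms. Since $a$ crosses $b$ at $*$, it leaves $*$ on one side of $b$ and returns from the other. Let $A$ be a thin annulus that has $b$ as a boundary component and lies on the side from which $a$ returns. Then $a\cap A$ consists of the starting point $*$ and a final arc $a'$ of $a$ that crosses $A$ and ends at $*$. The twist supported in $A$ represents $T_b$, fixes $b$ pointwise, and replaces $a'$ by an arc homotopic to $a'b^{\sigma}$ relative to its endpoints, for some $\sigma\in\{1,-1\}$. So $T_b$ is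 represented by an automorphism $\vartheta$ with $\vartheta(b)=b$ and $\vartheta(a)=ab^\sigma$, and $\vartheta^l(a)=ab^{\sigma l}$ for all $l\in\mathbb Z$. Since $T_c=\Phi T_b\Phi^{-1}$, the automorphism $\varphi\vartheta^l\varphi^{-1}$ represents $T_c^l$, and it sends $a$ to $\varphi(ab^{\sigma l})=aw^{\sigma l}$. Take $l=\sigma d$ and $f'=f\circ\varphi\vartheta^l\varphi^{-1}$. Then $[f']=T_c^{-l}[f]$ and $f'(a)=f(a)f(w)^d$.
\end{proof}

\begin{example}\label{ex:cyclic}
Let $Q=\mathbb Z/\ell$ with $\ell$ prime, written additively. Then $\bar X=X\cong(\mathbb Z/\ell)^{2g}$. By Lemma~\ref{lem:fix}, $T_b^d$ fixes $f$ if $d\,f(b)=0$. By Lemma~\ref{lem:shift} with $\varphi=\mathrm{id}$, one of $T_b^{\pm d}$ changes $f(a)$ by $d\,f(b)$, so the converse holds as well. Thus $T_b^d$ acts trivially if $\ell\mid d$, and otherwise fixes a proportion $(\ell^{2g-1}-1)/(\ell^{2g}-1)<1/\ell\le1/2$ of the nonzero homomorphisms. No power of the twist can serve in condition (i) of Proposition~\ref{prop:criterion}. The reason is that all non-identity elements of $Q$ have the same order.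
\end{example}

\begin{example}\label{ex:A5}
Let $Q=\mathbb A_5\cong\mathrm{PSL}_2(5)$. It has one element of order $1$, fifteen of order $2$, twenty of order $3$ and twenty-four of order $5$. By Lemma~\ref{lem:fix}, $T_a^{15}$ can move $[f]$ only if $f(a)$ is an involution. Suppose that we had an orbit on which $f(a)$ is distributed as a uniform element of $Q$, and let $\Omega$ be a primitive quotient of it. Then $T_a^{15}$ moves at most a quarter of $\Omega$, and condition (i) holds unless $T_a^{15}$ acts trivially on $\Omega$. Condition (ii) holds too: $T_a^2$ fixes at least a proportion $16/60$ and $T_a^3$ at least $21/60$.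

What happens if $T_a^{15}$ acts trivially on $\Omega$? Then so does its conjugate $T_b^{15}$. Consider a point $[f]$ with $f(a)=(123)$ and $f(b)=(12)(45)$; such $f$ exist, for instance with $f(u)=f(b)$, $f(v)=f(a)$ and all other generators sent to $1$. By Lemma~\ref{lem:shift}, the block of $[f]$ also contains a point $[f']$ with
\[
f'(a)=f(a)f(b)^{15}=(123)(12)(45)=(13)(45),
\]
composing permutations from right to left. Now $T_a^3$ fixes $[f]$ and $T_a^2$ fixes $[f']$. Both fix the block, and therefore so does $T_a=T_a^3T_a^{-2}$. If this argument applied to most points, then $T_a$ itself would move few blocks, and $T_a$ acts nontrivially on $\Omega$ because its conjugates generate $\mathcal M_g$. With the single curve $b$ it applies rarely: $f'(a)$ is an involution only if $f(b)$ is an involution that inverts $(123)$, which leaves $3$ of the $60$ values. We therefore need many curves that can play the role of $b$, on which $f$ takes nearly independent values. Near independence requires $Q$ to have no characters of small degree, and this is why we let $q\to\infty$ in $\mathrm{PSL}_2(q)$.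
\end{example}

\section{The group $\mathrm{PSL}_2(q)$}\label{sec:psl}

From now on $q$ is a power of a prime $p$ with $q\equiv5\pmod8$, and $Q=\mathrm{PSL}_2(q)=\mathrm{SL}_2(q)/\{\pm1\}$, where $|\mathrm{SL}_2(q)|=q(q^2-1)$. There are arbitrarily large such $q$, for instance $5^k$ with $k$ odd. The symbol $o(1)$ denotes a quantity bounded in absolute value by a function of $q$, and of integers $s,d$ fixed beforehand, that tends to $0$ as $q\to\infty$.

Call $t\in\mathbb F_q$ a \emph{split} trace if $t^2-4$ is a nonzero square and a \emph{nonsplit} trace if $t^2-4$ is a nonsquare. An element $x\in Q$ is \emph{split} or \emph{nonsplit} (its \emph{type}) if the trace of a lift, which is defined up to sign, is so, and \emph{regular} if it has one of the two types, that is, if the trace is not $\pm2$. Types and orders are invariant under conjugation and inversion. Put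
\[
N=\frac p2\cdot\frac{q-1}2\cdot\frac{q+1}2 .
\]
Since $q\equiv5\pmod8$, we have $\frac{q-1}2\equiv2\pmod4$ and $\frac{q+1}2$ is odd, so $N$ is an odd integer. For $q=5$ it is the exponent $15$ of Example~\ref{ex:A5}; the split elements are then the involutions and the nonsplit ones have order $3$.

\begin{lemma}\label{lem:elements}
\begin{enumerate}
\item[(a)] The matrices in $\mathrm{SL}_2(q)$ with a given trace $t\ne\pm2$ form one conjugacy class, of size $q(q+1)$ if $t$ is split and $q(q-1)$ if $t$ is nonsplit. There are $\frac{q-3}2$ split and $\frac{q-1}2$ nonsplit traces, and $2q^2$ matrices of trace $\pm2$.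
\item[(b)] The order of a split element of $Q$ divides $\frac{q-1}2$, the order of a nonsplit element divides $\frac{q+1}2$, and these two integers are coprime. A non-regular element satisfies $x^p=1$.
\item[(c)] If $x\in Q$ has odd order, then $x^N=1$. If $x$ has even order, then $x^N$ is an involution. The involutions form one conjugacy class, and they are split.
\item[(d)] The proportions of split elements, nonsplit elements, non-regular elements and elements of even order in $Q$ are $\frac{q-3}{2(q-1)}$, $\frac{q-1}{2(q+1)}$, $\frac{2q}{q^2-1}$ and $\frac14$.
\item[(e)] For $n\ge1$, the proportion of $w\in Q$ with $w^n=1$ is at most $\frac{2n+2}{q-1}$.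
\item[(f)] The centralizer of a non-identity element of $Q$ has order at most $q$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A matrix $x$ of trace $t\ne\pm2$ has distinct eigenvalues $\lambda^{\pm1}$ with $t=\lambda+\lambda^{-1}$, and $\lambda\in\mathbb F_q$ exactly if $t$ is split. All such matrices are conjugate in $\mathrm{GL}_2(q)$ to the companion matrix of their common characteristic polynomial. The centralizer of $x$ in $\mathrm{GL}_2(q)$ is the unit group of $\mathbb F_q[x]$, which is $\mathbb F_q\times\mathbb F_q$ or $\mathbb F_{q^2}$. On it the determinant is the product of the coordinates or the norm; it maps onto $\mathbb F_q^*$, with cyclic kernel $C$ of order $q-1$ or $q+1$. Surjectivity lets us correct a conjugating matrix to have determinant $1$, and the class has size $q(q^2-1)/|C|$. The split traces correspond to the pairs $\{\lambda,\lambda^{-1}\}$ in $\mathbb F_q^*\setminus\{\pm1\}$, which gives $\frac{q-3}2$, and the remaining $q-2-\frac{q-3}2=\frac{q-1}2$ traces $t\neq\pm2$ are nonsplit. The number of matrices left over is $q(q^2-1)-\frac{q-3}2q(q+1)-\frac{q-1}2q(q-1)=2q^2$.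

(b) A regular element lies in $C/\{\pm1\}$, of order $\frac{q\mp1}2$; the two orders are consecutive integers. A non-regular element has a lift $x$ of trace $2$. By the Cayley--Hamilton theorem $(x-1)^2=0$, so $x^p=1+p(x-1)=1$.

(c) By (b), every order divides $2N$. An odd order then divides $N$. If the order is even, then $x^N\ne1$ because $N$ is odd, and $(x^N)^2=1$. For a non-scalar matrix $x$ of trace $t$ we have $x^2=tx-1$, which is scalar exactly if $t=0$; so the involutions of $Q$ are the images of the matrices of trace $0$. They form one class by (a), and they are split since $-4$ is a nonzero square for $q\equiv1\pmod4$.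

(d) The first three values follow from (a) on dividing by $q(q^2-1)$. By (b), an element of even order is split, and the order of a split element is the order of $\lambda$ in the cyclic group $\mathbb F_q^*/\{\pm1\}$. This group has order $2\cdot\frac{q-1}4$ with $\frac{q-1}4$ odd, so its elements of odd order form the subgroup of index $2$. As $-1$ is a square, that subgroup is the image of the squares. Hence the order is even exactly if $\lambda$ is a nonsquare. The $\frac{q-1}2$ nonsquares give $\frac{q-1}4$ traces, and $\frac{q-1}4\,q(q+1)/\bigl(q(q^2-1)\bigr)=\frac14$.

(e) If $w^n=1$, a lift has $2n$-th power $1$, so its eigenvalues satisfy $\lambda^{2n}=1$. Its trace is $\pm2$ or one of at most $2n$ other values, and the proportion is at most $\frac{2q^2+2nq(q+1)}{q(q^2-1)}\le\frac{2n+2}{q-1}$.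

(f) We have $|Q|=q(q^2-1)/2$. If $y$ is regular of trace $t\ne0$, the matrices of trace $t$ map bijectively onto the class of $y$, which thus has at least $q(q-1)$ elements, and the centralizer has order at most $\frac{q+1}2$. The class of involutions has $q(q+1)/2$ elements, and the centralizer has order $q-1$. If $y\ne1$ is not regular, a lift of trace $2$ is conjugate in $\mathrm{GL}_2(q)$ to $\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$. It is not conjugate to its negative, which has trace $-2$, so the centralizer in $Q$ is the image of the $2q$ matrices $\pm\left(\begin{smallmatrix}1&\beta\\0&1\end{smallmatrix}\right)$ and has order $q$.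
\end{proof}

\begin{remark}
The congruence on $q$ is chosen to make the proportion of elements of even order smaller than $\frac13$. For $q\equiv1\pmod8$ the order of $\mathbb F_q^*/\{\pm1\}$ is divisible by $4$, at least three quarters of all $\lambda$ give elements of even order, and the count in (d) yields a proportion of at least $\frac38>\frac13$.
\end{remark}

In Example~\ref{ex:A5} we needed $f(a)$ and $f'(a)=f(a)f(b)^{d}$ to have coprime orders. By Lemma~\ref{lem:elements}(b), this is guaranteed when the two elements are regular of opposite types. The next lemma shows that multiplication by a random conjugate of a regular element changes the type about half of the time.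

\begin{lemma}\label{lem:flip}
Let $x\in Q$ be regular, and let $\kappa$ be uniformly distributed in a conjugacy class of regular elements of $Q$. Then $x\kappa$ is regular of type opposite to $x$ with probability at least $\frac12-o(1)$, uniformly in $x$ and in the class.
\end{lemma}

\begin{proof}
We work with lifts. Let $\tau'\ne\pm2$ be the trace of a lift of an element of the class. By Lemma~\ref{lem:elements}(a), the matrices of determinant $1$ and trace $\tau'$ map onto the class, bijectively if $\tau'\neq0$ and two-to-one if $\tau'=0$. So we may take $\kappa=\left(\begin{smallmatrix}\alpha&\beta\\ \gamma&\delta\end{smallmatrix}\right)$ uniform among these matrices, of which there are between $q(q-1)$ and $q(q+1)$. The law of $\kappa$ is invariant under conjugation, so we may replace $x$ by any matrix of the same trace. For each $t\in\mathbb F_q$ we count the $\kappa$ with $\operatorname{tr}(x\kappa)=t$.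

Let $x$ be split, $x=\mathrm{diag}(\lambda,\lambda^{-1})$ with $\lambda\ne\pm1$. The equations $\alpha+\delta=\tau'$ and $\lambda\alpha+\lambda^{-1}\delta=t$ have determinant $\lambda^{-1}-\lambda\ne0$, so they determine $\alpha$ and $\delta$. The equation $\beta\gamma=\alpha\delta-1$ then has $q-1$ solutions if the right side is nonzero and $2q-1$ otherwise. There are $\frac{q-1}2$ nonsplit $t$, so $x\kappa$ is nonsplit with probability at least $\frac{(q-1)^2}{2q(q+1)}=\frac12-o(1)$.

Let $x$ be nonsplit, $x=\left(\begin{smallmatrix}0&-1\\1&\tau\end{smallmatrix}\right)$. Then $\operatorname{tr}(x\kappa)=\beta-\gamma+\tau\delta$. Substituting $\alpha=\tau'-\delta$ and $\beta=t+\gamma-\tau\delta$ into $\alpha\delta-\beta\gamma=1$ gives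
\[
\delta^2-\tau\delta\gamma+\gamma^2-\tau'\delta+t\gamma+1=0 .
\]
The quadratic part is $(\delta-\lambda\gamma)(\delta-\lambda^{-1}\gamma)$, where $\lambda\in\mathbb F_{q^2}\setminus\mathbb F_q$ is an eigenvalue of $x$ with conjugate $\lambda^{-1}$; it is the norm of $\delta-\lambda\gamma\in\mathbb F_{q^2}$. This form is nondegenerate and $q$ is odd, so a translation of $(\delta,\gamma)$ removes the linear terms, and the equation says that the norm takes a prescribed value. The norm takes the value $0$ once and each other value $q+1$ times, so there are at most $q+1$ solutions. Exactly $q-\frac{q-3}2=\frac{q+3}2$ values of $t$ are not split. Hence $x\kappa$ is split with probability at least $1-\frac{(q+3)(q+1)}{2q(q-1)}=\frac12-o(1)$.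
\end{proof}

For a regular $x\in Q$ and an integer $d\ge1$ let
\[
H_x^{(d)}=\{w\in Q:\ xw^d\text{ is regular of type opposite to }x\}.
\]
We need these sets for the exponent $N$, which depends on $q$, and, for Theorem~\ref{thm:many} only, for a fixed exponent $d$.

\begin{lemma}\label{lem:H}
Fix $d\ge1$. For $q$ large and all regular $x\in Q$ we have $|H_x^{(N)}|\ge|Q|/16$ and $|H_x^{(d)}|\ge|Q|/4$.
\end{lemma}

\begin{proof}
Let $w\in Q$ be uniform. The law of a power of $w$ is invariant under conjugation, so, given its conjugacy class, the power is uniform in that class. By Lemma~\ref{lem:elements}(c),(d), $w^N$ is an involution with probability $\frac14$, and involutions are regular. Lemma~\ref{lem:flip} gives $|H_x^{(N)}|/|Q|\ge\frac14(\frac12-o(1))$. Now let $w$ be regular, with eigenvalue $\lambda$, and $w^d\ne1$. A lift of $w$ is diagonalizable over $\mathbb F_{q^2}$, so $\lambda^d\ne\pm1$; thus $w^d$ has distinct eigenvalues $\lambda^{\pm d}$ and is regular. By Lemma~\ref{lem:elements}(d),(e), this case has probability $1-o(1)$, and Lemma~\ref{lem:flip} gives $|H_x^{(d)}|/|Q|\ge(1-o(1))(\frac12-o(1))$.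
\end{proof}

Finally we collect what we need from character theory. Sums over $\chi$ run over the irreducible complex characters of $Q$. They are orthonormal for the uniform measure on $Q$, and $\sum_\chi|\chi(y)|^2$ is the order of the centralizer of $y$. We use two standard facts.
\begin{itemize}
\item[(C)] For odd $q\ge5$, the group $\mathrm{PSL}_2(q)$ has $\frac{q+5}2$ conjugacy classes, and its nontrivial irreducible characters have degree at least $\frac{q-1}2$.
\item[(F)] (Frobenius) For a finite group $Q$, $h\ge1$ and $z\in Q$, the number of solutions of $[x_1,y_1]\cdots[x_h,y_h]=z$ in $Q^{2h}$ is $|Q|^{2h-1}\sum_\chi\chi(z)\chi(1)^{1-2h}$.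
\end{itemize}
From (C) and Lemma~\ref{lem:elements}(f) we obtain
\begin{equation}\label{eq:chars}
\zeta:=\sum_{\chi\ne1}\chi(1)^{-2}\le\frac{2(q+3)}{(q-1)^2}=o(1),\qquad\frac{|\chi(y)|}{\chi(1)}\le\frac{2\sqrt q}{q-1}\quad(\chi\ne1,\ y\ne1).
\end{equation}

\section{Many curves with nearly independent values}\label{sec:curves}

We look for automorphisms $\varphi_1,\varphi_2,\dots$ as in Lemma~\ref{lem:shift} such that, for a random $f$ with $x=f(a)$ given, the values $f(\varphi_i(b))$ are uniform and nearly pairwise independent. The words $ba^i$, which involve only the first handle, are not suitable: their values $f(b)x^i$ differ by powers of $x$, which are determined once $x$ is given. We bring in the second handle. The generator $u$ will provide uniformity, and the powers $v^i$ will make the values differ by elements unrelated to $x$.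

Let $F$ be the free group on $a,b,u,v$. An automorphism of $F$ that fixes $R$ extends, by the identity on $a_3,\dots,b_g$, to an automorphism of the free group $\tilde F$ on all $2g$ generators that fixes the relator $\tilde R=R[a_3,b_3]\cdots[a_g,b_g]$. It preserves the normal closure $L$ of $\tilde R$ and induces an automorphism of $\pi=\tilde F/L$. By Hopf's formula $H_2(\pi;\mathbb Z)=(L\cap[\tilde F,\tilde F])/[\tilde F,L]$; since $\tilde R$ is a product of commutators, this is $L/[\tilde F,L]$, which is generated by the class of $\tilde R$. So the automorphism acts trivially on $H_2(\pi;\mathbb Z)$, and by (DN) it represents an element of $\mathcal M_g$.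

For $i\ge1$ let $\rho_i$ fix $a,b,v$ and send $u$ to $uv^i$. It is an automorphism of $F$, and it fixes $R$ because $[uv^i,v]=uv^i\,v\,v^{-i}u^{-1}v^{-1}=[u,v]$. It does not change $b$, so we precede it with an automorphism that fixes $a$ and puts $u$ into the image of $b$. Let $\omega=ba^{-1}b^{-1}u$, so that $R=a\,\omega\,vu^{-1}v^{-1}$, and define endomorphisms of $F$ by
\[
\begin{array}{lllll}
\psi\colon& a\mapsto a,& b\mapsto\omega b,& u\mapsto\omega u\omega^{-1},& v\mapsto v\omega^{-1},\\[2pt]
\psi'\colon& a\mapsto a,& b\mapsto\omega^{-1}b,& u\mapsto\omega^{-1}u\omega,& v\mapsto v\omega.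
\end{array}
\]
Both fix $\omega$: we have $\psi(\omega)=\omega ba^{-1}b^{-1}\omega^{-1}\cdot\omega u\omega^{-1}=\omega\,\omega\,\omega^{-1}$ and $\psi'(\omega)=\omega^{-1}ba^{-1}b^{-1}\omega\cdot\omega^{-1}u\omega=\omega^{-1}\omega\,\omega$. It follows that $\psi\psi'$ and $\psi'\psi$ fix each generator; for instance $\psi\psi'(b)=\omega^{-1}\cdot\omega b=b$. So $\psi$ is an automorphism, and
\[
\psi(R)=a\,\omega\cdot v\omega^{-1}\cdot\omega u^{-1}\omega^{-1}\cdot\omega v^{-1}=a\,\omega\,vu^{-1}v^{-1}=R .
\]
The automorphism $\varphi_i=\rho_i\circ\psi$ fixes $R$ and satisfies
\[
\varphi_i(a)=a,\qquad\varphi_i(b)=w_i:=ba^{-1}b^{-1}uv^ib .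
\]
Lemma~\ref{lem:shift} applies to it. We write $c_i$ for the resulting nonseparating simple closed curve, which is freely homotopic to $w_i$.

The words $a$ and $w_i$ lie in $F$, and a random homomorphism on the free group $F$ is easier to handle than one on $\pi$. Let $\mathbf P$ be the uniform measure on $\mathrm{Hom}(F,Q)=Q^4$, under which $f(a),f(b),f(u),f(v)$ are independent and uniform, and let $\mathbf P_X$ be the uniform measure on $X=\mathrm{Hom}(\pi,Q)$. A subset $E\subseteq\mathrm{Hom}(F,Q)$ is also regarded as an event in $X$, by composing $f\in X$ with $F\to\pi$. The remaining $g-2\ge1$ handles absorb the surface relation almost evenly, so an event that is rare for $\mathbf P$ is rare for $\mathbf P_X$.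

\begin{lemma}\label{lem:compare}
Put $\eta=(1+\zeta)\sqrt\zeta=o(1)$. If $\eta<1$, then $\mathbf P_X(E)\le\bigl(\mathbf P(E)+\eta\bigr)/(1-\eta)$ for all $E\subseteq\mathrm{Hom}(F,Q)$.
\end{lemma}

\begin{proof}
Let $f\in\mathrm{Hom}(F,Q)$ and $\kappa=f(R)$. Extensions of $f$ to $\pi$ are solutions of $[x_3,y_3]\cdots[x_g,y_g]=\kappa^{-1}$. By (F) with $h=g-2$, their number is $|Q|^{2g-5}D(\kappa^{-1})$, where $D(z)=\sum_\chi\chi(z)\chi(1)^{5-2g}$. The function $D$ is real, being proportional to a count, so $D(z^{-1})=\overline{D(z)}=D(z)$. With $\mathbf E$ the expectation for $\mathbf P$, we get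
\[
\mathbf P_X(E)=\mathbf E[1_E\,D(\kappa)]\,/\,\mathbf E[D(\kappa)].
\]
By (F) with $h=2$, the law of $\kappa$ under $\mathbf P$ has density $\sum_\chi\chi(z)\chi(1)^{-3}\le\sum_\chi\chi(1)^{-2}=1+\zeta$ with respect to the uniform measure on $Q$. For uniform $z\in Q$, orthonormality shows that the mean of $|D(z)-1|^2$ is $\sum_{\chi\ne1}\chi(1)^{2(5-2g)}$, which is at most $\zeta$ because $2(5-2g)\le-2$. By the Cauchy--Schwarz inequality the mean of $|D(z)-1|$ is at most $\sqrt\zeta$, and so $\mathbf E|D(\kappa)-1|\le\eta$. The numerator above is at most $\mathbf P(E)+\eta$ and the denominator is at least $1-\eta$.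
\end{proof}

The hypothesis $g\ge3$ is needed here. For $g=2$ the event $f(R)=1$ has $\mathbf P_X$-probability $1$ and $\mathbf P$-probability at most $(1+\zeta)/|Q|$.

Fix $s\ge1$. For $f$ in $\mathrm{Hom}(F,Q)$ or in $X$ put $x=f(a)$ and $y_i=f(w_i)$ for $1\le i\le s$, and for $H\subseteq Q$ let
\[
Z_H=\tfrac1s\,\#\{i\le s:\ y_i\in H\}
\]
be the frequency with which the $y_i$ lie in $H$.

\begin{lemma}\label{lem:variance}
Under $\mathbf P$, conditionally on $x$, for every $H\subseteq Q$ (which may depend on $x$) the variable $Z_H$ has mean $|H|/|Q|$ and variance at most $\frac1{4s}+\xi$, where $\xi=\frac{2s+2\sqrt q}{q-1}=o(1)$.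
\end{lemma}

\begin{proof}
Write $B=f(b)$, $U=f(u)$, $V=f(v)$, so that $y_i=Bx^{-1}B^{-1}\,U\,V^iB$. For any values of $(x,B,V)$ the map $U\mapsto y_i$ is a bijection of $Q$, so $y_i$ is uniform and independent of $(x,B,V)$. This gives the mean.

Let $1\le i<i+n\le s$. Then $y_{i+n}=y_iK$ with $K=B^{-1}V^nB$. Given $x$, the variable $y_i$ is uniform and independent of $K$, and $K$ has the law of $V^n$, which is invariant under conjugation. Let $L^2(Q)$ carry the inner product of the uniform measure, let $(\mathcal R\phi)(y)=\mathbf E\,\phi(yK)$, and let $h=1_H-|H|/|Q|$. The covariance of $1_H(y_i)$ and $1_H(y_{i+n})$ given $x$ is $\mathbf E[h(y_i)h(y_iK)]=\langle h,\mathcal Rh\rangle$. The operator $\mathcal R$ is an average of right translations, so it preserves every subrepresentation of the right regular representation, and it commutes with right translations because the law of $K$ is conjugation invariant. By Schur's lemma it acts on an irreducible subrepresentation with character $\chi$ by a scalar, which is $\mathbf E\,\chi(K)/\chi(1)$ by taking traces. For $\chi\ne1$, \eqref{eq:chars} and Lemma~\ref{lem:elements}(e) with $n\le s-1$ bound its absolute value by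
\[
\mathbf P(V^n=1)+\frac{2\sqrt q}{q-1}\le\frac{2s}{q-1}+\frac{2\sqrt q}{q-1}=\xi .
\]
The space of functions orthogonal to the constants is an orthogonal sum of nontrivial irreducible subrepresentations. It contains $h$, and $\|h\|\le1$, so each covariance is at most $\xi$. Each of the $s$ indicators has variance at most $\frac14$. Hence the variance of $Z_H$ is at most $s^{-2}\bigl(\frac s4+s(s-1)\xi\bigr)\le\frac1{4s}+\xi$.
\end{proof}

\section{A good orbit}\label{sec:orbit}

Orbits can be far from typical; the trivial homomorphism is an orbit by itself. Averaging over orbits shows that a rare event is rare on some orbit, but the events that we care about, such as ``$f(a)$ is split'', are not rare, and their probability could a priori vary from orbit to orbit. The remedy is to use the rare event ``the frequency of split elements among $y_1,\dots,y_s$ is far from $\frac12$''. On an orbit each $y_i=f(c_i)$ has the same distribution as $f(a)$, up to conjugation and inversion, so control of the frequency gives control of $f(a)$.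

For an exponent $d$, call $f$ \emph{$d$-bad} if $x$ is not regular, or if $x$ is regular and no $y_i$ with $i\le s$ lies in $H_x^{(d)}$. This property depends only on $[f]$, since conjugating $f$ conjugates $x$, the $y_i$ and $H_x^{(d)}$ simultaneously.

\begin{proposition}\label{prop:orbit}
Let $0<\varepsilon\le\frac1{100}$ and $d\ge1$. There are $s$ and $q_0$ such that for every prime power $q\ge q_0$ with $q\equiv5\pmod8$ there is an $\mathcal M_g$-orbit $\bar O\subseteq\bar X$ with the following properties.
\begin{enumerate}
\item[(a)] The proportion of $[f]\in\bar O$ with $f(a)$ of even order is at most $0.31$. The proportion with $f(a)$ split and the proportion with $f(a)$ nonsplit are each larger than $0.39$.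
\item[(b)] The proportion of $N$-bad points and the proportion of $d$-bad points of $\bar O$ are each less than $\varepsilon$.
\end{enumerate}
\end{proposition}

\begin{proof}
Fix an integer $s\ge736/\varepsilon$. Let $H_{\mathrm{ev}},H_{\mathrm{sp}},H_{\mathrm{ns}}\subseteq Q$ be the sets of elements of even order, of split and of nonsplit elements, and let $E\subseteq\mathrm{Hom}(F,Q)$ be the union of the five events
\[
Z_{H_{\mathrm{ev}}}>0.3,\qquad Z_{H_{\mathrm{sp}}}<0.4,\qquad Z_{H_{\mathrm{ns}}}<0.4,\qquad f\text{ is }N\text{-bad},\qquad f\text{ is }d\text{-bad}.
\]
All of them are invariant under conjugation. We bound their probabilities by Chebyshev's inequality, applied conditionally on $x$, with the variance bound $\Sigma=\frac1{4s}+\xi$ of Lemma~\ref{lem:variance}. By Lemma~\ref{lem:elements}(d), for $q$ large the means in the first three events are $0.25$, at least $0.45$ and at least $0.45$. The deviation is then more than $0.05$, and each event has probability at most $400\,\Sigma$. If $x$ is regular and $f$ is $N$-bad, then $Z_H=0$ for $H=H_x^{(N)}$, while the mean is at least $\frac1{16}$ by Lemma~\ref{lem:H}; this has probability at most $256\,\Sigma$.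 For the exponent $d$ the mean is at least $\frac14$, and the bound is $16\,\Sigma$. The probability that $x$ is not regular is $o(1)$. Altogether
\[
\mathbf P(E)\le(3\cdot400+256+16)\,\Sigma+o(1)=\frac{368}s+o(1)\le\frac\varepsilon2+o(1),
\]
and Lemma~\ref{lem:compare} gives $\mathbf P_X(E)<\varepsilon$ for $q$ large.

The set $X$ is the disjoint union of the preimages $O$ of the orbits $\bar O\subseteq\bar X$. With $\mathbf P_O$ the uniform measure on $O$, the number $\mathbf P_X(E)$ is a weighted average of the numbers $\mathbf P_O(E)$, so there is an orbit with $\mathbf P_O(E)<\varepsilon$. Fix it. The fiber of $O\to\bar O$ over $[f]$ has $|Q|/|C_Q(f(\pi))|$ elements, where $C_Q$ denotes the centralizer. This number is constant on $\bar O$, because $f\circ\varphi^{-1}$ has the same image as $f$. So $\mathbf P_O$ induces the uniform measure on $\bar O$, and (b) follows.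

Let $H\subseteq Q$ be closed under conjugation and inversion. By (D) there is $\Psi\in\mathcal M_g$ with $\Psi(a)=c_i$ as unoriented curves. It permutes $\bar O$ and maps $\{[f]:f(a)\in H\}$ onto $\{[f]:f(c_i)\in H\}$, so $\mathbf P_O(f(a)\in H)=\mathbf P_O(y_i\in H)$ for each $i$. Averaging over $i$ shows that $\mathbf P_O(f(a)\in H)$ is the $\mathbf P_O$-expectation of $Z_H$. Since $0\le Z_H\le1$ and $\mathbf P_O(E)<0.01$, this expectation is at most $0.3+0.01$ for $H=H_{\mathrm{ev}}$, and at least $0.4\cdot0.99>0.39$ for $H=H_{\mathrm{sp}}$ and $H=H_{\mathrm{ns}}$. This proves (a).
\end{proof}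

\section{The image is an alternating group}\label{sec:image}

Let $\varepsilon,d,s,q$ and $\bar O$ be as in Proposition~\ref{prop:orbit}. By (a), both types occur for $f(a)$, so $|\bar O|\ge2$. Let $\Omega$ be a primitive quotient of $\bar O$ as in Lemma~\ref{lem:quotient}, let $n=|\Omega|\ge2$, let $G\le\mathrm{Sym}(\Omega)$ be the image of $\mathcal M_g$, and let $T\in G$ be the image of $T_a$. The group $G$ is primitive and nontrivial. By (D) it is perfect and generated by the conjugates of $T$; in particular $T\ne1$. The next lemma is the argument of Example~\ref{ex:A5}, now with $s$ curves to choose from.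

\begin{lemma}\label{lem:block}
Let $e\in\{N,d\}$. If $T^e=1$, then $T$ moves fewer than $\varepsilon n$ points of $\Omega$.
\end{lemma}

\begin{proof}
Each $T_{c_i}$ is conjugate to $T_a$, so $T_{c_i}^{\pm e}$ acts trivially on $\Omega$. Let $[f]\in\bar O$ be a point that is not $e$-bad, and let $\Lambda\in\Omega$ be its block. Then $x=f(a)$ is regular and $y_i\in H_x^{(e)}$ for some $i$. By Lemma~\ref{lem:shift}, the point $T_{c_i}^{\pm e}[f]$, for a suitable sign, is $[f']$ with $f'(a)=xy_i^e$, and it lies in $\Lambda$. The elements $f(a)$ and $f'(a)$ are regular of opposite types, so their orders $m_1$ and $m_2$ are coprime by Lemma~\ref{lem:elements}(b). By Lemma~\ref{lem:fix}, $T_a^{m_1}$ fixes $[f]$ and $T_a^{m_2}$ fixes $[f']$. Both therefore fix $\Lambda$, and since $1$ is an integral combination of $m_1$ and $m_2$, so does $T_a$. Thus $T_a$ fixes every block that contains a point that is not $e$-bad. These points form a proportion larger than $1-\varepsilon$ of $\bar O$, and Lemma~\ref{lem:quotient} gives the claim.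
\end{proof}

\begin{proposition}\label{prop:image}
We have $G\cong\mathbb A_m$ for some $m\ge5$, and $n=\binom mj$ for some $1\le j<m$.
\end{proposition}

\begin{proof}
We verify the conditions of Proposition~\ref{prop:criterion}. For (i), suppose first that $T^N\ne1$. By Lemmas~\ref{lem:elements}(c) and~\ref{lem:fix}, $T_a^N$ fixes every $[f]$ with $f(a)$ of odd order. By Proposition~\ref{prop:orbit}(a) these points form a proportion at least $0.69$ of $\bar O$, so by Lemma~\ref{lem:quotient} the element $T^N$ moves at most $0.31n<n/3$ points of $\Omega$. If $T^N=1$, then $T\ne1$ moves fewer than $\varepsilon n\le0.01n$ points by Lemma~\ref{lem:block}.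

For (ii), take the coprime integers $n_1=\frac{q-1}2$ and $n_2=\frac{q+1}2$. By Lemmas~\ref{lem:elements}(b) and~\ref{lem:fix}, $T_a^{n_1}$ fixes every $[f]$ with $f(a)$ split and $T_a^{n_2}$ fixes every $[f]$ with $f(a)$ nonsplit. By Proposition~\ref{prop:orbit}(a) and Lemma~\ref{lem:quotient}, each of $T^{n_1},T^{n_2}$ fixes more than $0.39n>n/5$ points.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:one}]
Take $\varepsilon=\frac1{100}$, $d=1$ and $q=5^k\ge q_0$ with $k$ odd. By Proposition~\ref{prop:image}, $\mathcal M_g$ surjects onto $\mathbb A_m$ for some $m\ge5$, and $m>4g+4$ by Theorem~\ref{thm:paris}.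
\end{proof}

\section{Infinitely many alternating quotients}\label{sec:many}

So far nothing prevents all large $q$ from producing the same group $\mathbb A_m$, because we have no control over the size of the blocks. Lemma~\ref{lem:block} supplies it. If $m$ is bounded, a fixed power of $T$ is trivial, so $T$ moves an arbitrarily small proportion of $\Omega$; but then $|\Omega|$ is bounded as well, and a nontrivial permutation of a bounded set moves a proportion that is bounded below.

\begin{proof}[Proof of Theorem~\ref{thm:many}]
Let $M\ge5$. Apply Proposition~\ref{prop:orbit} with $\varepsilon=\min(\frac1{100},2^{-M})$, $d=M!$ and $q=5^k\ge q_0$, $k$ odd, and form $\Omega$, $n$, $G$, $T$ as in Section~\ref{sec:image}. By Proposition~\ref{prop:image}, $G\cong\mathbb A_m$ and $n=\binom mj<2^m$. Suppose that $m\le M$. Then $|G|$ divides $M!$, so $T^d=1$, and by Lemma~\ref{lem:block} the element $T$ moves fewer than $2^{-M}n<2^{m-M}\le1$ points. This contradicts $T\ne1$. Hence $m>M$, and since $M$ was arbitrary, infinitely many $m$ occur.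

For the second assertion choose $5\le m_1<\dots<m_t$ and surjections $\mathcal M_g\to\mathbb A_{m_i}$ with kernels $K_i$. The groups $\mathbb A_{m_i}$ are simple and pairwise non-isomorphic, and the claim is a case of Goursat's lemma, which we prove by induction on $t$. Let $K=K_1\cap\dots\cap K_{t-1}$ and assume that the first $t-1$ maps induce an isomorphism $\mathcal M_g/K\cong\mathbb A_{m_1}\times\dots\times\mathbb A_{m_{t-1}}$. If $K\le K_t$, then $\mathbb A_{m_t}$ is a quotient of this product, hence by the Jordan--H\"older theorem isomorphic to one of the factors, which is false. So the normal subgroup $KK_t$ properly contains $K_t$, and $KK_t=\mathcal M_g$ because $\mathcal M_g/K_t$ is simple. Then $\mathcal M_g\to\mathcal M_g/K\times\mathcal M_g/K_t$ is onto: the image of $K_t$ is $\mathcal M_g/K\times1$ and the image of $K$ is $1\times\mathcal M_g/K_t$. Its kernel is $K\cap K_t$, which completes the induction. The last assertion follows by composing surjections.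
\end{proof}

Taking $M=4g+4$ in this proof gives Theorem~\ref{thm:one} again, without the use of Theorem~\ref{thm:paris}.

\begin{thebibliography}{9}

\bibitem{LS}
Liebeck and Saxl, \emph{Proc. London Math. Soc.} (3) \textbf{63} (1991), 266--314.

\bibitem{Zim}
Bruno P. Zimmermann, \emph{A note on minimal finite quotients of mapping class groups}, arXiv:0803.3144 (2008).

\end{thebibliography}
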